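# Product sets of arithmetic progressions: a lower bound of the strength of the multiplication table

## 1. Two theorems on $|\mathcal A\cdot\mathcal A|$

For a set $\mathcal A$ of integers let $\mathcal A\cdot\mathcal A=\{aa':a,a'\in\mathcal A\}$. We write $\log$ for the natural logarithm, $[N]=\{1,\dots,N\}$, and
$$\theta=1-\frac{1+\log\log4}{\log4},\qquad F(N)=\frac{N^2}{(\log N)^{2\theta}(\log\log N)^{3/2}} .$$

**Theorem 1.** For every finite arithmetic progression $\mathcal A\subset\mathbb Z$ with $N=|\mathcal A|$ sufficiently large,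
$$|\mathcal A\cdot\mathcal A|\gg F(N)=\frac{|\mathcal A|^2}{(\log|\mathcal A|)^{2\theta}(\log\log|\mathcal A|)^{3/2}} .$$

Here $X\gg Y$ means $X\ge cY$ with an absolute constant $c>0$; $\ll$ is the reverse, and $\asymp$ means both. The constant does not depend on the first term or on the common difference, and neither does the meaning of "sufficiently large". The constants may be ineffective, because the Siegel–Walfisz theorem will be used.

The second theorem says which progressions attain this order. Put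
$$\Lambda(\mathcal A)=\frac{\max_{x\in\mathcal A}|x|}{|\mathcal A|\cdot\gcd(\mathcal A)},\qquad \kappa=\frac{\log(2\log2)}{\log2}=0.471\ldots$$

**Theorem 2.** With $\Lambda=\Lambda(\mathcal A)$ and $\Lambda_*=\min\big(\Lambda,2^{\frac12\sqrt{\log\log N}}\big)$, for $N=|\mathcal A|$ sufficiently large,
$$F(N)\,\frac{\Lambda_*^{\kappa}}{(\log(\Lambda_*+2))^{10}}\ \ll\ |\mathcal A\cdot\mathcal A|\ \ll\ \Lambda^2F(N).$$
Consequently, along any sequence of progressions with $|\mathcal A|\to\infty$, $|\mathcal A\cdot\mathcal A|\asymp F(|\mathcal A|)$ holds if and only if $\Lambda(\mathcal A)$ stays bounded.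

**What Theorem 1 says.** The set $[N]\cdot[N]$ is the set of entries of the $N\times N$ multiplication table. Ford proved that $|[N]\cdot[N]|\asymp F(N)$. So Theorem 1 says that, up to a constant factor, no progression of length $N$ has a smaller product set than the interval $[N]$. It was posed as a conjecture by Max Wenqiang Xu and Yunkun Zhou, "On product sets of arithmetic progressions", arXiv:2201.00104 (2022). It was known that every finite progression satisfies $|\mathcal A\cdot\mathcal A|\ge|\mathcal A|^2(\log|\mathcal A|)^{-2\theta}(\log\log|\mathcal A|)^{-7-o(1)}$, so the point is to replace $7+o(1)$ by $3/2$. By Ford's theorem the case $\mathcal A=[N]$ shows that both exponents $2\theta$ and $3/2$ are optimal. Numerically $2\theta=0.086\ldots$, so the loss against the trivial upper bound $|\mathcal A|^2$ is a small power of $\log N$. We shall use the identity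
$$2-2\theta=\frac{2(1+\log\log4)}{\log4}=\frac{1+\log\log4}{\log2}. \tag{1}$$

**What $\Lambda$ measures.** It compares the size of the elements with the length, after removing a common factor. For $[N]$ and for $\{d,2d,\dots,Nd\}$ we get $\Lambda=1$. For $\{M+1,\dots,M+N\}$ with $M\ge0$ we get $\Lambda=1+M/N$. For $\{1,1+d,\dots,1+(N-1)d\}$ we get $\Lambda=d-(d-1)/N$. For $\{-M,\dots,M\}$ we get $\Lambda=M/(2M+1)$, which is always at least $1/3$ when $M\ge1$.

**Small sets by hand.** A set of four positive integers has $10$ unordered pairs. The set $[4]$ has product set $\{1,2,3,4,6,8,9,12,16\}$, of size $9$; the one collision is $1\cdot4=2\cdot2$. The set $\{5,6,7,8\}$ gives $25,30,35,40,36,42,48,49,56,64$, all distinct, and $\{1,3,5,7\}$ gives $1,3,5,7,9,15,21,25,35,49$, all distinct. The set $[6]$ has $21$ pairs and three collisions, $1\cdot4=2\cdot2$, $1\cdot6=2\cdot3$, $2\cdot6=3\cdot4$, hence $18$ products. The sets with larger $\Lambda$ have fewer collisions here, which is the direction of Theorem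 2.

## 2. Facts from prime number theory and from random walks

We write $\pi(y;d,\beta)$ for the number of primes $p\le y$ with $p\equiv\beta\pmod d$. The following published results are used.

* **(SW)** Siegel–Walfisz: for $d\le(\log y)^2$ and $(\beta,d)=1$, $\pi(y;d,\beta)=\mathrm{li}(y)/\varphi(d)+O(ye^{-c\sqrt{\log y}})$.
* **(BT)** Brun–Titchmarsh, in the form of Montgomery–Vaughan: for $x>0$, $y>d$, $(\beta,d)=1$, $\pi(x+y;d,\beta)-\pi(x;d,\beta)\le\dfrac{2y}{\varphi(d)\log(y/d)}$.
* **(M)** Mertens: $\sum_{p\le y}1/p=\log\log y+c+O(1/\log y)$.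
* **(HT)** Hitting time theorem (Otter, Dwass, Kemperman; see van der Hofstad–Keane, Amer. Math. Monthly 115 (2008)): if $S_0=0$ and $S$ has i.i.d. integer steps $\ge-1$, then for $\ell,n\ge1$, $\mathbb P(S\text{ first hits }-\ell\text{ at time }n)=\frac{\ell}{n}\mathbb P(S_n=-\ell)$.
* Stirling: $t!\asymp t^{1/2}(t/e)^t$ for integers $t\ge1$.
* Ford's bound $|[N]\cdot[N]|\asymp F(N)$, used only for the upper bound in Theorem 2.

As an example of (HT), let the steps be $x-1$ with $x$ Poisson of mean $1$. The walk first hits $-1$ at time $2$ exactly when the steps are $0,-1$, which has probability $e^{-1}\cdot e^{-1}=e^{-2}$. The formula gives $\frac12\mathbb P(\mathrm{Po}(2)=1)=\frac12\cdot2e^{-2}=e^{-2}$, where $\mathrm{Po}(t)$ denotes a Poisson variable of mean $t$.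

## 3. Normalisation and the top quarter of $\mathcal A$

The aim of this section is to make all elements coprime to the difference, and to pass to elements of comparable size.

Let $\mathcal A=\{a+id:0\le i<N\}$ with $d\ge1$. Dividing by $\gcd(\mathcal A)=\gcd(a,d)$, and replacing $\mathcal A$ by $-\mathcal A$ if necessary, changes neither $|\mathcal A\cdot\mathcal A|$ nor $\Lambda$. So assume $\gcd(a,d)=1$ and $X:=\max_{x\in\mathcal A}|x|=\max\mathcal A$. Then $\Lambda=X/N$, and every element of $\mathcal A$ is coprime to $d$. Since $\mathcal A\subset[-X,X]$ we have $(N-1)d\le2X$, so for large $N$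
$$d\le3\Lambda,\qquad\Lambda\ge\tfrac13,\qquad X\ge N/3. \tag{2}$$
Let $N'=\lceil N/4\rceil$, so that $3N'\le N$ for large $N$, and let $\mathcal A'$ be the set of the $N'$ largest elements of $\mathcal A$. These are exactly the integers $\equiv a\pmod d$ in $(X-N'd,X]$. Since
$$N'd\le\frac{N+3}{4}\cdot\frac{2X}{N-1}=\frac{N+3}{2(N-1)}X\le0.6X$$
for large $N$, we have $\mathcal A'\subset(X-N'd,X]\subset[X/3,X]$. Thus elements of $\mathcal A'$ are positive and within a factor $3$ of each other. We shall only count products of elements of $\mathcal A'$.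

## 4. Multiplicative energy and the range $\Lambda\ge\log N$

The first thing to try is Cauchy–Schwarz with the number of solutions of $m_1m_2=m_3m_4$. It settles all large $\Lambda$.

**Lemma 1.** For $N$ sufficiently large, $|\mathcal A\cdot\mathcal A|\gg N^2\min\big(1,\Lambda/\log N\big)$.

*Proof.* Let $E$ be the number of quadruples in $\mathcal A'^4$ with $m_1m_2=m_3m_4$. If $m_1=m_3$ then $m_2=m_4$, and if $m_1=m_4$ then $m_2=m_3$; these solutions number at most $2N'^2$.

**Step 1: parametrise the other solutions.** Put $g=\gcd(m_1,m_3)$, $m_1=gq$, $m_3=gq'$ with $(q,q')=1$. Then $qm_2=q'm_4$, so $m_2=q'l$ and $m_4=ql$ for some integer $l$. For example $4\cdot3=6\cdot2$ has $g=2$, $q=2$, $q'=3$, $l=1$. Since $m_1\ne m_3$ and $m_1\ne m_4$, we have $q\ne q'$ and $g\ne l$.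

**Step 2: use the progression.** The numbers $g,q$ divide $m_1$, so they are coprime to $d$. From $d\mid m_1-m_3=g(q-q')$ and $d\mid m_1-m_4=q(g-l)$ we get $d\mid q-q'$ and $d\mid g-l$. Two elements of $\mathcal A'$ differ by less than $N'd$, so $g|q-q'|<N'd$ and $q|g-l|<N'd$. Hence, given $(g,q)$, the number $q'-q$ is a nonzero multiple of $d$ of modulus less than $N'd/g$; there are at most $2N'/g$ choices of $q'$, and none unless $g\le N'$. In the same way there are at most $2N'/q$ choices of $l$, and none unless $q\le N'$. Since $gq=m_1\ge X/3$, each pair $(g,q)$ gives at most $4N'^2/(gq)\le12N'^2/X$ solutions.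

**Step 3: count the pairs $(g,q)$.** We need $gq\in\mathcal A'$ and $g,q\le N'$. For fixed $q\le N'$ coprime to $d$, $g$ lies in one residue class mod $d$ and in a half-open interval of length $N'd/q$, so there are at most $N'/q+1\le2N'/q$ choices. Summing over $q\le N'$ gives at most $2N'(1+\log N)$ pairs. In total
$$E\le2N'^2+\frac{24N'^3(1+\log N)}{X}\ll N^2\Big(1+\frac{\log N}{\Lambda}\Big).$$
By Cauchy–Schwarz $|\mathcal A\cdot\mathcal A|\ge|\mathcal A'\cdot\mathcal A'|\ge N'^4/E$, which is the claim. $\square$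

So $|\mathcal A\cdot\mathcal A|\gg N^2$ when $\Lambda\ge\log N$. (The lemma already gives Theorem 1 for $\Lambda\ge(\log N)^{1-2\theta}$, but we shall only need it for $\Lambda\ge\log N$.)

**The interval $[N]$ shows where this approach stops.** Let $\mathcal A=[N]$. For each $2\le t\le N$ there are $2\varphi(t)$ ordered coprime pairs $(q,q')$ with $\max(q,q')=t$, and for each such pair and all $g,l\le N/t$ the quadruple $(gq,q'l,gq',ql)$ is a solution in $[N]^4$. Different $(q,q',g,l)$ give different quadruples, because $q/q'$ is $m_1/m_3$ in lowest terms. Since $\lfloor y\rfloor\ge y/2$ for $y\ge1$, the energy of $[N]$ is at least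
$$\sum_{2\le t\le N}2\varphi(t)\Big(\frac{N}{2t}\Big)^2=\frac{N^2}2\sum_{2\le t\le N}\frac{\varphi(t)}{t^2}\gg N^2\log N,$$
where the last step is partial summation from $\sum_{t\le y}\varphi(t)=\frac3{\pi^2}y^2+O(y\log 2y)$. So for $[N]$ the bound $N^4/E$ is $\ll N^2/\log N$, which is smaller than $F(N)$ by a factor $(\log N)^{1-2\theta+o(1)}$. The mean square of the number of representations, taken over all products, is too large. One has to apply Cauchy–Schwarz to a selected family of products on which it is not wasteful.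

**From now on $\Lambda<\log N$, and $N$ is large.**

## 5. Products $mPQ$ with $P,Q$ prime, and close pairs of divisors of $m$

The family will consist of products $(uP)(vQ)=mPQ$, where $P,Q$ are large primes and $m=uv$ is a small integer. For fixed $m$ the number of representations of such an integer is controlled by a count of pairs of divisors of $m$. Put
$$\delta_*=\frac d{\varphi(d)}\ge1,\qquad T=\frac{\delta_*N}{\log N},\qquad\rho=\frac d\Lambda\le3,$$
$$W(m)=\#\{(u,u'):u,u'\mid m,\ u\equiv u'\ (\mathrm{mod}\ d),\ |u-u'|\le\rho\min(u,u')\}.$$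

**Example.** Take $d=1$, $\rho=1$, so the condition is that $u,u'$ are within a factor $2$ of each other. For $m=21$, with divisors $1,3,7,21$, only the pairs $u=u'$ count and $W(21)=4$. For $m=15$ the pairs $(3,5),(5,3)$ count as well and $W(15)=6$. With $d=4$, $\rho=1$ these two pairs drop out because $3\not\equiv5\pmod4$, and $W(15)=4$.

For $m\ge1$ let $R_m$ be the set of ordered pairs of primes $(P,Q)$ for which there are $u,v$ with $uv=m$ and $uP,vQ\in\mathcal A'$.

**Lemma 2.** Let $\mathcal M$ be a set of integers $m\le N^{1/4}$ coprime to $d$. Then $|\mathcal A\cdot\mathcal A|\ge\frac12\sum_{m\in\mathcal M}|R_m|$. If moreover $m\in\mathcal M$ is squarefree with exactly $k$ prime factors, then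
$$|R_m|\gg\frac{4^kT^2}{m\,W(m)} .$$

*Proof.* **Step 1: count primes $P$ with $uP\in\mathcal A'$.** Let $u\mid m$ and $\pi_u=\#\{P\text{ prime}:uP\in\mathcal A'\}$. As $(u,d)=1$, this counts primes in one reduced class mod $d$ in $((X-N'd)/u,X/u]\subset[X/(3u),X/u]$. By (2), $d\le3\Lambda\le3\log N$; also $N/3\le X\le N\log N$ and $u\le N^{1/4}$. Both endpoints $y$ of the interval therefore satisfy $y\ge N^{3/4}/9$ and $d\le(\log y)^2$, and (SW) gives
$$\pi_u=\frac1{\varphi(d)}\int_{(X-N'd)/u}^{X/u}\frac{dt}{\log t}+O\Big(\frac{N\log N}ue^{-c'\sqrt{\log N}}\Big).$$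
In the integral $\log t\asymp\log N$, so the main term is $\asymp\frac{N'd}{u\varphi(d)\log N}$. This quantity is at least $\frac N{4u\log N}$, so the main term dominates the error. Hence
$$\pi_u\asymp\frac Tu\qquad(u\mid m). \tag{3}$$

**Step 2: different $m$ give different products.** A prime $P$ counted here satisfies $P\ge X/(3u)\ge N^{3/4}/9>N^{1/4}$. If $(P,Q)\in R_m$, then $mPQ=(uP)(vQ)\in\mathcal A\cdot\mathcal A$. All primes dividing $m$ are at most $N^{1/4}$, so from the integer $mPQ$ we recover $m$ (its part composed of primes $\le N^{1/4}$) and then the unordered pair $\{P,Q\}$. Each integer thus arises from at most two triples $(m,P,Q)$, which proves the first claim.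

**Step 3: Cauchy–Schwarz over $(P,Q)$.** For $(P,Q)\in R_m$ let $\nu(P,Q)$ be the number of $u\mid m$ with $uP\in\mathcal A'$ and $\frac muQ\in\mathcal A'$. Then $\sum_{R_m}\nu=\sum_{uv=m}\pi_u\pi_v$, and expanding $\nu^2$ gives
$$\Big(\sum_{uv=m}\pi_u\pi_v\Big)^2\le|R_m|\sum_{u,u'\mid m}\#\{P:uP,u'P\in\mathcal A'\}\cdot\#\{Q:\tfrac muQ,\tfrac m{u'}Q\in\mathcal A'\}. \tag{4}$$
Suppose some $P$ has $uP,u'P\in\mathcal A'$. Elements of $\mathcal A'$ are coprime to $d$, so $P\nmid d$ unless $d=1$ (when congruences mod $d$ are void), and $u\equiv u'\pmod d$. Also $|u-u'|P<N'd$ and $\min(u,u')P\ge X/3$, so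
$$|u-u'|\le\frac{3N'd}X\min(u,u')\le\frac{Nd}X\min(u,u')=\rho\min(u,u').$$
So only the pairs counted by $W(m)$ contribute to the double sum in (4). For each of them the two counts are at most $\pi_u\ll T/u$ and $\pi_{m/u}\ll Tu/m$, with product $\ll T^2/m$. The double sum is therefore $\ll T^2W(m)/m$. A squarefree $m$ with $k$ prime factors has $2^k$ divisors, so by (3) the left side of (4) is $\gg(2^kT^2/m)^2$. Dividing gives the second claim. $\square$

**How many prime factors should $m$ have?** This paragraph is only a guide. The pairs $u=u'$ give $W(m)\ge2^k$, so the best we can hope for is $W(m)\ll2^k$, and then $|R_m|\gg2^kT^2/m$. There are $4^k$ pairs $(u,u')$, and the sizes of the divisors are spread over about $\log N$ scales $[2^i,2^{i+1}]$; for $d=1$ and bounded $\Lambda$ we thus want $4^k/\log N$ to be about $2^k$ at most, i.e. $2^k\approx\log N$. The same should hold for the divisors built only from the smaller primes of $m$: the primes of $m$ up to $y$ should number at most about $\log\log y/\log2$.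 For general $\mathcal A$, a pair must also be congruent mod $d$ and have ratio within $\rho=d/\Lambda$ of $1$, which suggests a further saving $\rho/\varphi(d)=\delta_*/\Lambda$. So the permitted number of primes rises by about $\log_2(\Lambda/\delta_*)$. The next section turns this into definitions.

## 6. Blocks of primes and admissible vectors $b$

Write $L=\log\log N$ and
$$D=\frac\Lambda{\delta_*}=\frac{\Lambda\varphi(d)}d,\qquad h=\max\big(0,\min(\lfloor\log_2D\rfloor,\lfloor\tfrac12\sqrt L\rfloor)\big),\qquad r=(h+1)^2,\qquad z=C_1(\Lambda+1)^2,$$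
with $C_1\ge16$ a large absolute constant; in particular $\log z\ge1$. Since $\Lambda\ge d/3$, we have $D\ge\varphi(d)/3\ge1/3$. Then
$$2^h\le3D,\qquad h\le\log_2(\Lambda+1)\le\log z,\qquad\log z\ll\log(\Lambda+2). \tag{5}$$
Indeed if $h=0$ then $2^h=1\le3D$, and if $h\ge1$ then $2^h\le D\le\Lambda$. Also $\log z\ge2\log(\Lambda+1)\ge\log_2(\Lambda+1)$, since $2\log2>1$.

Let $\varepsilon=1/(4K)$, where $K\ge1$ is an absolute constant whose value is given in (11) below and which depends on none of the parameters here. Let $n$ be the largest integer with $2^n\log z\le\varepsilon\log N$, so that $2^n\asymp\log N/\log z$. Since $\log z\ge1$ and $\varepsilon\le1$, $n\le L/\log2$; since $\log z\ll\log(\Lambda+2)\ll L$, $n\ge L/\log2-O(\log L)$. So $L\le n\le2L$ for large $N$. Moreover $r\le(\frac12\sqrt L+1)^2\le L/2$ for large $N$. With $J:=n-r$ we get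
$$L/2\le J\le2L. \tag{6}$$

**Definition (blocks).** For $0\le j\le n$ let $\lambda_j=z^{2^j}$, and for $1\le j\le n$ let $\mathcal P_j$ be the set of primes in $(\lambda_{j-1},\lambda_j]$ and $S_j=\sum_{p\in\mathcal P_j}1/p$.

By (M), $S_j=\log2+O\big(\frac1{2^j\log z}\big)$, and for $C_1$ large $S_j\ge\frac12\log2$. All these primes exceed $z>3\Lambda\ge d$, so they do not divide $d$.

**Definition (admissible vectors).** For $b=(b_1,\dots,b_n)\in\mathbb Z_{\ge0}^n$ let $B_j=b_1+\dots+b_j$. Let $\mathcal B$ be the set of $b$ such that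

* (i) $B_j\le j+h$ for $1\le j\le r$, and $B_r=r+h$;
* (ii) $s_j:=j-(B_{r+j}-B_r)$ satisfies $s_j\ge1$ for $1\le j\le J$, and $s_J=1$;
* (iii) $\sum_{j=1}^nb_j2^{j-n}\le K$.

Let $\mathcal M(b)$ be the set of squarefree $m$ with exactly $b_j$ prime factors in $\mathcal P_j$ for each $j$, and no others.

In words, the path $j\mapsto B_j$ stays weakly below the line $j+h$ until time $r$, touches it at $r$, then stays strictly below it and ends exactly $1$ below. The number $s_j$ is the slack: for $b\in\mathcal B$,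
$$B_{r+j}=r+j+h-s_j\quad(1\le j\le J),\qquad k:=B_n=n+h-1,\qquad B_j\le j+h\quad(1\le j\le n). \tag{7}$$
In particular $k$ is the same for all $b\in\mathcal B$. Condition (iii) keeps $m$ small: for $m\in\mathcal M(b)$,
$$\log m\le\sum_jb_j2^j\log z\le K2^n\log z\le K\varepsilon\log N=\tfrac14\log N .$$

**Example.** Let $h=0$, so $r=1$, and $n=4$, $J=3$, ignoring (iii). Then $b_1=1$; $s_1=1-b_2\ge1$ forces $b_2=0$; $s_2=2-b_3\ge1$ forces $b_3\le1$; and $s_3=3-b_3-b_4=1$ forces $b_3+b_4=2$. The vectors are $(1,0,0,2)$ and $(1,0,1,1)$, both with $k=3=n-1$.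

The sets $\mathcal M(b)$ are disjoint for different $b$, and Lemma 2 applies to their union. For each $b$, Cauchy–Schwarz gives
$$\Big(\sum_{m\in\mathcal M(b)}\frac1m\Big)^2\le\sum_{m\in\mathcal M(b)}\frac1{mW(m)}\sum_{m\in\mathcal M(b)}\frac{W(m)}m .$$
Hence
$$|\mathcal A\cdot\mathcal A|\gg T^24^k\sum_{b\in\mathcal B}\frac{\big(\sum_{m\in\mathcal M(b)}1/m\big)^2}{\sum_{m\in\mathcal M(b)}W(m)/m}. \tag{8}$$

## 7. The sums of $1/m$ and $W(m)/m$ over $\mathcal M(b)$

**Lemma 3.** For $b\in\mathcal B$: $\displaystyle\prod_jS_j^{b_j}\asymp(\log2)^k$ and $\displaystyle\sum_{m\in\mathcal M(b)}\frac1m\gg\frac{(\log2)^k}{\prod_jb_j!}$.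

*Proof.* **Step 1: the errors in $S_j$ multiply up to a constant.** By (7), $b_j\le B_j\le j+h$. Since $\sum_{j\ge1}(j+h)2^{-j}=2+h$,
$$\sum_j\frac{b_j}{2^j\log z}\le\frac{2+h}{\log z}\ll1 \tag{9}$$
by (5). As $\log(S_j/\log2)=O\big(\frac1{2^j\log z}\big)$, the first claim follows.

**Step 2: the primes must be distinct, and this costs a constant.** Choose the primes of block $j$ one after another, each different from the $i$ previous ones in the block. Each has $1/p<1/\lambda_{j-1}$, so
$$\sum_{m\in\mathcal M(b)}\frac1m\ge\prod_j\frac1{b_j!}\prod_{0\le i<b_j}\Big(S_j-\frac i{\lambda_{j-1}}\Big),$$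
provided all factors are positive. Put $w=2^{j-1}\log z$, so $\lambda_{j-1}=e^w$. Then $j\le2^{j-1}\le w$ and $h\le\log z\le w$, so $i/\lambda_{j-1}\le(j+h)e^{-w}\le2we^{-w}\ll1/w$. For $C_1$ large each factor is therefore $(\log2)\big(1+O(\frac1{2^j\log z})\big)\ge\frac12\log2$. By (9) the product of all factors is $\gg(\log2)^k$. $\square$

**Lemma 4.** For $b\in\mathcal B$:
$$\sum_{m\in\mathcal M(b)}\frac{W(m)}m\ll\frac{(2\log2)^k}{\prod_jb_j!}f(b),\qquad f(b)=1+\sum_{j=1}^n2^{B_j-j-h}.$$

*Proof.* **Step 1: encode pairs of divisors by pairs of sets.** Write $m=p_1\cdots p_k$ with $p_i\in\mathcal P_{E(i)}$, where $E(i)=j$ for $B_{j-1}<i\le B_j$ (and $B_0=0$). Each $m$ arises from $\prod_jb_j!$ such tuples. Pairs $(u,u')$ of divisors correspond to pairs of sets $Y,Z\subset\{1,\dots,k\}$ via $u=\prod_{i\in Y}p_i$, $u'=\prod_{i\in Z}p_i$. The pairs with $Y=Z$ contribute at most $\frac{2^k}{\prod b_j!}\prod_jS_j^{b_j}\ll\frac{(2\log2)^k}{\prod b_j!}$, by Lemma 3.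

**Step 2: isolate the last index where $Y,Z$ differ.** Let $Y\ne Z$, $I=\max(Y\triangle Z)$ and $j=E(I)$. For given $I$ there are $2^{k-I}\cdot2\cdot4^{I-1}=2^{k+I-1}$ such pairs: each index above $I$ is in both sets or in neither, $I$ is in exactly one, and indices below $I$ are free. The conditions in $W$ are symmetric, so let $I\in Y\setminus Z$. Put
$$e_1=\prod_{i\in Y\setminus Z,\,i\ne I}p_i,\qquad e'=\prod_{i\in Z\setminus Y}p_i,\qquad U=\frac{e'}{e_1}.$$
Cancelling the common factor of $u,u'$, which is coprime to $d$, the conditions become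
$$p_Ie_1\equiv e'\pmod d,\qquad|p_I-U|\le\rho\min(p_I,U).$$

**Step 3: bound the sum over $p_I$ with all other primes fixed.** Now $p_I$ lies in a fixed reduced class mod $d$ and in $[U-\rho U,U+\rho U]$. Since $\rho\le3$, $p_I\le U+\rho U\le4U$ and $U\le p_I+\rho p_I\le4p_I$. If some such $p_I\in\mathcal P_j$ exists, then
$$U\ge\lambda_{j-1}/4\ge z/4\ge(\Lambda+1)^2 .$$
Put $x=\max(1,U-2\rho U)$. The primes in question lie in $(x,x+3\rho U]$: this is clear if $x=U-2\rho U$, and if $x=1\ge U-2\rho U$ then $1+3\rho U\ge U+\rho U$. Moreover $3\rho U/d=3U/\Lambda\ge3\sqrt U>1$, because $\sqrt U\ge\Lambda+1$. So (BT) applies and gives at most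
$$\frac{6\rho U}{\varphi(d)\log(3\sqrt U)}\le\frac{12\rho U}{\varphi(d)\log U}$$
primes, each with $1/p\le4/U$. Since $\lambda_{j-1}\ge16$, $\log U\ge\log(\lambda_{j-1}/4)\ge\frac12\log\lambda_{j-1}=2^{j-2}\log z$. With $\log z\ge1$ and $2^h\le3D$,
$$\sum_{p_I}\frac1{p_I}\ll\frac\rho{\varphi(d)\log U}\ll\frac d{\Lambda\varphi(d)}\cdot\frac1{2^j\log z}\ll\frac{2^{-j}}D\ll2^{-h-j}.$$

**Step 4: sum over the rest.** Drop the distinctness of the other $p_i$. Their sum is $\prod_iS_i^{b_i}/S_j\ll(\log2)^k$ by Lemma 3 and $S_j\gg1$. So the pairs with $Y\ne Z$ contribute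
$$\ll\frac{(\log2)^k}{\prod b_j!}\sum_{I=1}^k2^{k+I-1}2^{-h-E(I)}\ll\frac{(2\log2)^k}{\prod b_j!}\sum_{j=1}^n2^{B_j-j-h},$$
since $\sum_{E(I)=j}2^I\le2^{B_j+1}$. $\square$

Put $w_b=1/\prod_jb_j!$. Insert Lemmas 3 and 4 in (8); the constants combine as $4^k(\log2)^{2k}/(2\log2)^k=(2\log2)^k$. One more Cauchy–Schwarz, $(\sum w_b)^2\le\sum\frac{w_b}{f(b)}\sum w_bf(b)$, gives
$$|\mathcal A\cdot\mathcal A|\gg T^2(2\log2)^k\sum_{b\in\mathcal B}\frac{w_b}{f(b)}\ge T^2(2\log2)^k\frac{\big(\sum_{\mathcal B}w_b\big)^2}{\sum_{\mathcal B}w_bf(b)}. \tag{10}$$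

**Why prescribing only the number of prime factors is not enough.** Suppose $h=0$, and instead of (i)–(iii) we asked only for $B_n=n$. Weighted by $w_b$, such a vector is multinomial, so $B_j$ is binomial with parameters $n$ and $j/n$, and the mean of $2^{B_j-j}$ is $(1+j/n)^n2^{-j}$. For even $n$ and $j=n/2$ this is $(9/8)^{n/2}$. The quotient $\sum w_bf(b)/\sum w_b$ would be at least that, a positive power of $\log N$, and the last expression in (10) would lose this power. Rare vectors with $B_j$ far above $j$ are responsible. On $\mathcal B$ the path is never above $j+h$, so every term of $f$ is at most $1$; the remaining task is to show that $f$ is small on average, and that requiring the path to stay below the line is affordable.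

## 8. Poisson walks below a line

Let $x_1,x_2,\dots$ be i.i.d. Poisson variables of mean $1$. Then $w_b=e^n\,\mathbb P((x_1,\dots,x_n)=b)$, so the sums in (10) are probabilities. Let $G_1$ be the event (i), which depends on $x_1,\dots,x_r$, and $G_2$ the event (ii), which depends on $x_{r+1},\dots,x_n$. They are independent. For an integer $t\ge1$ the largest value of $\mathbb P(\mathrm{Po}(t)=c)$ is at $c=t$, so by Stirling $\mathbb P(\mathrm{Po}(t)=c)\ll t^{-1/2}$ for all integers $c$.

**Lemma 5.** For integers $h\ge0$ and $r=(h+1)^2$, $\mathbb P(G_1)\gg r^{-3/2}=(h+1)^{-3}$.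

*Proof.* **Step 1: rewrite the event with suffix sums.** Let $c_t=x_t-1$. Since $\sum_{j<t\le r}c_t=(B_r-r)-(B_j-j)$, event (i) says that $\sum_{t\le r}c_t=h$ and all suffix sums $\sum_{j<t\le r}c_t$, $0\le j<r$, are $\ge0$.

**Step 2: a cyclic rotation always works.** Suppose only that the total is $h\ge0$. Let $\sigma_j=\sum_{t\le j}c_t$, and let $j^*\in\{1,\dots,r\}$ maximise $\sigma_j$. Rotate so that the sequence ends at index $j^*$. Its suffix sums are $\sigma_{j^*}-\sigma_j$ for $0\le j<j^*$ and $h-\sigma_j+\sigma_{j^*}$ for $j^*\le j<r$. All are $\ge0$, because $\sigma_{j^*}\ge\sigma_j$ for $j\ge1$ and $\sigma_{j^*}\ge\sigma_r=h\ge0=\sigma_0$. So the event that the total is $h$ is covered by the $r$ rotations of $G_1$, each of probability $\mathbb P(G_1)$, and $r\,\mathbb P(G_1)\ge\mathbb P(\mathrm{Po}(r)=r+h)$.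

**Step 3: Stirling.** We have
$$\mathbb P(\mathrm{Po}(r)=r+h)=\frac{e^{-r}r^{r+h}}{(r+h)!}\gg(r+h)^{-1/2}e^h\Big(1+\frac hr\Big)^{-(r+h)}\ge(r+h)^{-1/2}e^{-h^2/r}\gg r^{-1/2},$$
using $(1+h/r)^{r+h}\le e^{h+h^2/r}$, $h^2\le r$ and $h\le r$. This is where $r=(h+1)^2$ is used: gaining a height $h$ takes about $h^2$ steps. Dividing by $r$ proves the lemma. $\square$

For the second part rename $x_{r+j}$ as $x_j$, so $s_j=j-(x_1+\dots+x_j)$, $s_0=0$, and $G_2$ is the event $s_1,\dots,s_J\ge1$, $s_J=1$. In Lemmas 6 to 8, $J\ge4$ is any integer and all constants are absolute.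

**Lemma 6.** For $t,i\ge1$,
$$\mathbb P(s_1,\dots,s_t\ge1,\ s_t=i)=\frac it\mathbb P(\mathrm{Po}(t)=t-i)\ll i\,t^{-3/2}.$$
In particular $\mathbb P(G_2)=\frac1J\mathbb P(\mathrm{Po}(J)=J-1)\asymp J^{-3/2}$.

*Proof.* Reverse time. When $s_t=i$ we have $s_{t-\tau}=i+S_\tau$, where $S_\tau=\sum_{t-\tau<l\le t}(x_l-1)$ is a walk with steps Poisson(1)$-1$. The conditions $s_1,\dots,s_t\ge1$ say $S_\tau>-i$ for $\tau<t$, and $s_0=0$ says $S_t=-i$. So the event is that $S$ first hits $-i$ at time $t$, and (HT) applies, since $S_t=-i$ means that the Poisson sum equals $t-i$. For the last claim, $\mathbb P(\mathrm{Po}(J)=J-1)=\mathbb P(\mathrm{Po}(J)=J)\asymp J^{-1/2}$. $\square$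

As a check, the example in Section 6 had $J=3$ and vectors with $(b_2,b_3,b_4)$ equal to $(0,0,2)$ or $(0,1,1)$, of total probability $e^{-3}(\frac12+1)$; and $\frac13\mathbb P(\mathrm{Po}(3)=2)=\frac13\cdot\frac92e^{-3}$ is the same number. The factor $J^{-1/2}$ comes from prescribing the endpoint and the factor $J^{-1}$ from staying below the line; together they produce the exponent $3/2$ in Theorem 1.

**Lemma 7.** For $R,i\ge1$ let $q_R(i)$ be the probability that the slack, started from the value $i$, stays $\ge1$ for $R$ steps and equals $1$ after $R$ steps. Then $q_R(i)\ll i^2R^{-3/2}$.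

*Proof.* **Step 1: reverse time and continue the walk.** Reversing time as above, $q_R(i)=\mathbb P(S_\tau\ge0\ (\tau\le R),\ S_R=i-1)$. From the height $i-1$ let the walk go on until it first hits $-1$, that is, descends by $i$. By the Markov property and (HT), for each $\nu\ge1$,
$$\frac1{R+\nu}\mathbb P(S_{R+\nu}=-1)=\mathbb P(S\text{ first hits }-1\text{ at }R+\nu)\ge q_R(i)\cdot\frac i\nu\mathbb P(\mathrm{Po}(\nu)=\nu-i).$$

**Step 2: a lower bound for the last probability when $i^2\le\nu\le2i^2$.** If $\nu>i$, Stirling gives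
$$\mathbb P(\mathrm{Po}(\nu)=\nu-i)=\frac{e^{-\nu}\nu^{\nu-i}}{(\nu-i)!}\gg\nu^{-1/2}e^{-i}\Big(1-\frac i\nu\Big)^{-(\nu-i)}\ge\nu^{-1/2}e^{-i^2/\nu}\gg\frac1i,$$
using $(1-\frac i\nu)^{-(\nu-i)}\ge e^{\frac i\nu(\nu-i)}=e^{i-i^2/\nu}$. If $\nu=i$, then $\nu=i=1$ and the probability is $e^{-1}$.

**Step 3: sum over $\nu$.** There are $i^2+1$ values $i^2\le\nu\le2i^2$. The right sides sum to $\gg q_R(i)\cdot i^2\cdot\frac i{i^2}\cdot\frac1i=q_R(i)$. Each left side is $\ll(R+\nu)^{-3/2}\le R^{-3/2}$, so the left sides sum to $\ll i^2R^{-3/2}$. $\square$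

**Lemma 8.** (a) $\displaystyle\sum_{j=1}^J\mathbb E[1_{G_2}2^{-s_j}]\ll J^{-3/2}$. (b) $\displaystyle\sum_{j=1}^J\mathbb E[1_{G_2}x_j]2^{j-J}\ll J^{-3/2}$.

*Proof of (a).* The term $j=J$ is $\frac12\mathbb P(G_2)$. For $j<J$, split according to $s_j=i$: the first $j$ steps are governed by Lemma 6 and the last $J-j$ by Lemma 7, so
$$\mathbb E[1_{G_2}2^{-s_j}]\ll\sum_{i\ge1}2^{-i}\cdot i\,j^{-3/2}\cdot i^2(J-j)^{-3/2}\ll j^{-3/2}(J-j)^{-3/2}.$$
For $j\le J/2$ the second factor is $\ll J^{-3/2}$ and $\sum j^{-3/2}$ converges; the range $j>J/2$ is symmetric. So $\sum_{j<J}j^{-3/2}(J-j)^{-3/2}\ll J^{-3/2}$.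

*Proof of (b).* Let $j=J-R$. Since $\mathbb E[x_j]=1$, the terms with $R\ge J/2$ contribute at most $\sum_{R\ge J/2}2^{-R}\ll2^{-J/2}\ll J^{-3/2}$. For $R<J/2$ put $t_0=j-1\ge J/4$ and $Y=x_j+\dots+x_J$, a Poisson variable of mean $R+1$. On $G_2$ we have $s_1,\dots,s_{t_0}\ge1$, and $1=s_J=s_{t_0}+(R+1)-Y$, that is, $s_{t_0}=Y-R$. The variables $x_1,\dots,x_{t_0}$ are independent of $x_j,\dots,x_J$. By Lemma 6, and since $i\le Y$ and $x_j\le Y$ when $Y=R+i$,
$$\mathbb E[1_{G_2}x_j]\le\sum_{i\ge1}\mathbb P(s_1,\dots,s_{t_0}\ge1,\ s_{t_0}=i)\,\mathbb E[x_j1_{Y=R+i}]\ll J^{-3/2}\,\mathbb E[Y^2]\ll J^{-3/2}(R+1)^2,$$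
and $\sum_R2^{-R}(R+1)^2\ll1$. $\square$

By Lemmas 6 and 8(b) there is an absolute constant $C_2$ with $\sum_{j=1}^J\mathbb E[1_{G_2}x_j]2^{j-J}\le C_2\,\mathbb P(G_2)$ for all $J\ge4$. It depends on none of the parameters of Section 6. We can therefore fix
$$K=1+2C_2. \tag{11}$$

## 9. The lower bound for $|\mathcal A\cdot\mathcal A|$ in terms of $h$, $z$ and $\delta_*$

**Step 1: condition (iii) costs at most a factor $2$.** Let $N$ be large. On $G_1$ the first $r$ coordinates contribute to the sum in (iii) at most $B_r2^{r-n}=(r+h)2^{-J}\le L2^{-L/2}\le1$, by (6) and $r,h\le L/2$. The remaining coordinates contribute $\sum_{j\le J}x_j2^{j-J}$ (with the renamed variables). By (11) and Markov's inequality this exceeds $K-1=2C_2$ on a subset of $G_2$ of probability at most $\frac12\mathbb P(G_2)$. By independence and Lemma 6,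
$$\sum_{b\in\mathcal B}w_b\ge\tfrac12e^n\,\mathbb P(G_1)\mathbb P(G_2)\gg e^n\,\mathbb P(G_1)J^{-3/2}.$$

**Step 2: the average of $f$.** On $\mathcal B$ we have $B_j-j-h\le0$ for $j\le r$ and $B_{r+j}-(r+j)-h=-s_j$ by (7). So $f(b)\le1+r+\sum_{j=1}^J2^{-s_j}$, and Lemmas 6 and 8(a) give
$$\sum_{b\in\mathcal B}w_bf(b)\ll e^n\,\mathbb P(G_1)(1+r)J^{-3/2}\ll e^n\,\mathbb P(G_1)(h+1)^2J^{-3/2}.$$

**Step 3: insert in (10).** With Lemma 5 and $k=n+h-1$,
$$|\mathcal A\cdot\mathcal A|\gg T^2(2\log2)^k\,e^n\,\mathbb P(G_1)(h+1)^{-2}J^{-3/2}\gg T^2(2\log2)^{n+h-1}e^n(h+1)^{-5}J^{-3/2}.$$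

**Step 4: rewrite in terms of $F(N)$.** Since $\log(2e\log2)=1+\log\log4$, identity (1) gives
$$(2e\log2)^n=(2^n)^{(1+\log\log4)/\log2}=(2^n)^{2-2\theta}\asymp\Big(\frac{\log N}{\log z}\Big)^{2-2\theta}\ge(\log N)^{2-2\theta}(\log z)^{-2}.$$
Also $(2\log2)^h=2^{\kappa h}$, $J\le2L$ and $T=\delta_*N/\log N$. Therefore
$$|\mathcal A\cdot\mathcal A|\gg F(N)\cdot\frac{\delta_*^2\,2^{\kappa h}}{(h+1)^5(\log z)^2}\qquad(\Lambda<\log N). \tag{12}$$

**What the parameter $h$ buys.** The derivation of (12) uses only $2^h\le3D$, $h\le\log z$ and $h\le\frac12\sqrt L$ about the integer $h\ge0$, so $h=0$ would also be legitimate. It would give $F(N)\delta_*^2/(\log z)^2$, which proves Theorem 1 when $\Lambda$ is bounded. For large $\Lambda$ the factor $(\log z)^{-2}$ is a loss, because primes up to $z=C_1(\Lambda+1)^2$ were not used. Raising the line by $h$ multiplies the bound by $2^{\kappa h}(h+1)^{-5}$, and with $2^h$ near $D$ this is a power of $D$ up to logarithms, which more than repays the loss.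

## 10. Proofs of Theorems 1 and 2

**Proof of Theorem 1.** If $\Lambda\ge\log N$, Lemma 1 gives $|\mathcal A\cdot\mathcal A|\gg N^2\gg F(N)$. Let $\Lambda<\log N$.

*Case 1: $h=\max(0,\lfloor\log_2D\rfloor)$.* Then $2^h\ge D/2$, and since $D=\Lambda/\delta_*$ and $\kappa<2$,
$$\delta_*^22^{\kappa h}\gg\delta_*^2D^\kappa=\delta_*^{2-\kappa}\Lambda^\kappa\ge\Lambda^\kappa .$$
By (5), $h+1$ and $\log z$ are $\ll\log(\Lambda+2)$. So (12) gives
$$|\mathcal A\cdot\mathcal A|\gg F(N)\,\Lambda^\kappa(\log(\Lambda+2))^{-7}\gg F(N), \tag{13}$$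
because $\Lambda\ge1/3$ and $\kappa>0$, so that $\Lambda^\kappa(\log(\Lambda+2))^{-7}$ is bounded below by a positive constant.

*Case 2: otherwise.* Then $h=\lfloor\frac12\sqrt L\rfloor<\lfloor\log_2D\rfloor$. Here $h+1\ll\sqrt L$, $\log z\ll\log(\Lambda+2)\ll L$ and $2^h\ge\frac12\cdot2^{\frac12\sqrt L}$, so (12) gives
$$|\mathcal A\cdot\mathcal A|\gg F(N)\,2^{\frac\kappa2\sqrt L}L^{-5}\gg F(N). \tag{14}$$
This proves Theorem 1. $\blacksquare$

**Proof of Theorem 2.** **Step 1: the lower bound.** If $\Lambda\ge\log N$, then $|\mathcal A\cdot\mathcal A|\gg N^2\gg F(N)\Lambda_*^\kappa$, because $\Lambda_*^\kappa\le2^{\frac\kappa2\sqrt L}\ll(\log N)^{2\theta}$; and $(\log(\Lambda_*+2))^{-10}\ll1$. Now let $\Lambda<\log N$.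

In Case 1, note that $t^\kappa(\log(t+2))^{-7}\gg s^\kappa(\log(s+2))^{-7}$ for $t\ge s\ge1/3$: the function is increasing from some point on, and on the remaining bounded range it lies between positive constants. We have $\Lambda\ge\Lambda_*\ge1/3$, so (13) gives $|\mathcal A\cdot\mathcal A|\gg F(N)\Lambda_*^\kappa(\log(\Lambda_*+2))^{-7}$, which is $\gg F(N)\Lambda_*^\kappa(\log(\Lambda_*+2))^{-10}$.

In Case 2, $\Lambda\ge D\ge2^{h+1}>2^{\frac12\sqrt L}$. So $\Lambda_*=2^{\frac12\sqrt L}$ and $\log(\Lambda_*+2)\asymp\sqrt L$, and the bound $F(N)2^{\frac\kappa2\sqrt L}L^{-5}$ of (14) is $\gg F(N)\Lambda_*^\kappa(\log(\Lambda_*+2))^{-10}$.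

**Step 2: the upper bound.** After normalisation $\mathcal A\subset[-X,X]$ with the integer $X=\Lambda N\ge N/3$. Every nonzero product is plus or minus an element of $[X]\cdot[X]$, so by Ford's theorem
$$|\mathcal A\cdot\mathcal A|\le2\,|[X]\cdot[X]|+1\ll F(X)\ll\Lambda^2F(N).$$
In the last step $X^2=\Lambda^2N^2$, and since $X\ge N/3$ we have $\log N\ll\log X$ and $\log\log N\ll\log\log X$.

**Step 3: the classification.** If $\Lambda$ is bounded along the sequence, the upper bound together with Theorem 1 gives $|\mathcal A\cdot\mathcal A|\asymp F(|\mathcal A|)$. If $\Lambda$ is unbounded, then $\Lambda\to\infty$ along a subsequence, on which $N\to\infty$ as well. So $\Lambda_*\to\infty$ there, and the lower bound gives $|\mathcal A\cdot\mathcal A|/F(N)\to\infty$ along it. $\blacksquare$
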